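# Sink orientations and the average connectivity of maximal outerplanar graphs

## Sink orientations of a rooted triangulated polygon

Take a convex polygon cut into triangles by non-crossing diagonals, regard it as a graph $P$, and choose one side $xy$ of the polygon. We call $xy$ the *root edge* of $P$; all vertices other than $x$ and $y$ are *non-root*. "Path" means directed path whenever an orientation is present, and $u\leadsto v$ denotes a directed path from $u$ to $v$. A digraph is *strong* if every vertex reaches every other one.

**Definition (sink orientation).** An orientation of $P$ is a *sink orientation* with respect to $xy$ if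

* (i) it is strong, and
* (ii) for every non-root vertex $v$ with $\deg_P(v)\ge 3$ there are paths $x\leadsto v$ and $y\leadsto v$ that share only the vertex $v$.

Reversing all arcs of a sink orientation gives a *source orientation*: it is strong, and every non-root vertex $u$ of degree at least $3$ has paths $u\leadsto x$ and $u\leadsto y$ sharing only $u$.

**Example.** Let $P$ be the quadrilateral with outer cycle $x,y,z,t$ and the diagonal $xz$. Orient
$$x\to y\to z,\qquad x\to t\to z\to x .$$
This is strong. The only non-root vertex of degree $3$ is $z$, and the paths $x\to t\to z$ and $y\to z$ share only $z$. So this is a sink orientation.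

Two small observations. First, the degree condition in (ii) cannot be dropped: in a strong orientation a vertex of degree $2$ has in-degree $1$, so two paths ending there share their last arc. Second, the paths in (ii) never use the edge $xy$: the path starting at $x$ avoids $y$, because $y$ lies on the other path and only $v$ is shared; symmetrically for the path starting at $y$. The same holds for the paths of a source orientation.

What are these orientations for? Suppose a chord $xy$ cuts a large triangulated polygon into two. Put a source orientation on one half and a sink orientation on the other. If $u$ is a non-root vertex of degree at least $3$ in the source half and $v$ is one in the sink half, then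
$$u\leadsto x\leadsto v\qquad\text{and}\qquad u\leadsto y\leadsto v$$
are two paths with no common internal vertex. A product of two vertex counts thus appears as a number of ordered pairs joined by two disjoint paths. The theorem of this lecture needs exactly such a quadratic number of pairs.

## Average connectivity and the bound 19/18

For distinct vertices $u,v$ of a digraph $D$, the *connectivity* $\kappa_D(u,v)$ is the maximum number of internally disjoint directed $u$–$v$ paths. The *average connectivity* $\bar\kappa(D)$ is the average of $\kappa_D(u,v)$ over all ordered pairs of distinct vertices. For a finite simple graph $G$, $\bar\kappa_{\max}(G)$ is the maximum of $\bar\kappa(D)$ over all orientations $D$ of $G$.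

A graph is *outerplanar* if it can be drawn in the plane without crossings and with all vertices on the outer face, and *maximal outerplanar* if no edge can be added while keeping it outerplanar.

How large can we make the average connectivity of a maximal outerplanar graph by choosing directions well? In the source of the problem, the paper of Rocio M. Casablanca, Peter Dankelmann, Wayne Goddard, Ortrud R. Oellermann and Lucas Mol, "The maximum average connectivity among all orientations of a graph", arXiv:1907.07219 (2019), the conjecture reads: for every maximal outerplanar graph $G$ of order at least $4$, $\bar\kappa_{\max}(G)\ge 19/18$. We prove that it is true, with strict inequality, and that $19/18$ is best possible.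

Let $G$ be a maximal outerplanar graph of order $n\ge4$, let $\ell$ be its number of vertices of degree $2$, and let $N=n-\ell$.

**Theorem 1.**
$$\bar\kappa_{\max}(G)\ \ge\ 1+\frac{2(n-\ell)^2}{9\,n(n-1)}\ \ge\ 1+\frac{n}{18(n-1)}\ >\ \frac{19}{18}.$$

**Theorem 2 (sharpness).** For every $\lambda\in[0,\frac12]$ there are maximal outerplanar graphs $G$ with $n\to\infty$, $\ell/n\to\lambda$ and $\bar\kappa_{\max}(G)\to 1+\frac29(1-\lambda)^2$. For $\lambda=\frac12$ the limit is $\frac{19}{18}$. So $\inf_G\bar\kappa_{\max}(G)=\frac{19}{18}$ over maximal outerplanar graphs of order at least $4$, this infimum is never attained, and the first bound of Theorem 1 is asymptotically sharp for every possible limiting proportion $\lambda$ of degree-$2$ vertices.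

**Facts about maximal outerplanar graphs.** A maximal outerplanar graph of order $n\ge3$ is a triangulated convex $n$-gon. Its outer cycle is Hamiltonian; the other edges are *chords*, and both ends of a chord have degree at least $3$. A chord $xy$ has two nonempty *sides*, the two open arcs of the outer cycle between $x$ and $y$, and no edge joins one side to the other. Each outer edge lies in one triangle and each chord in two. The *dual graph*, whose nodes are the triangles, adjacent when they share a chord, is a tree.

For $n\ge4$ no two degree-$2$ vertices are adjacent. Indeed, if $u,v$ were such vertices and $uvt$ a triangle on $uv$, then $u$ and $v$ would have no neighbors outside $\{u,v,t\}$, so $t$ would be a cut vertex; a Hamiltonian graph has none. So the degree-$2$ vertices are independent on a cycle of length $n$, and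
$$\ell\le \frac n2,\qquad N\ge\frac n2\ge 2. \tag{1}$$

For an edge $xy$ and a nonempty side $U$ of it, the *piece* on $xy$ is $G[U\cup\{x,y\}]$. It is a triangulated polygon with root edge $xy$. Its non-root vertices are the vertices of $U$, and they have the same degree in the piece as in $G$, since their neighbors lie in $U\cup\{x,y\}$. The *weight* of a side is the number of its vertices of degree at least $3$ in $G$. Since the ends of a chord have degree at least $3$, the two sides of a chord have total weight $N-2$.

**Facts about connectivity.** If $D$ is strong, every $\kappa_D(u,v)$ is at least $1$; so if $D$ is strong and at least $m$ ordered pairs have $\kappa_D\ge2$, then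
$$\sum_{(u,v)}\kappa_D(u,v)\ \ge\ n(n-1)+m. \tag{2}$$
In the other direction, disjoint paths from $u$ start with different arcs and disjoint paths into $u$ end with different arcs, so
$$\kappa_D(u,v)+\kappa_D(v,u)\le d^+(u)+d^-(u)=\deg_G(u). \tag{3}$$
In particular a pair containing a vertex of degree $2$ contributes at most $2$ over its two orders, an average of $1$. Any excess over $1$ must come from the $N$ vertices of degree at least $3$, and this is why $N$ governs the bound.

## Orders four, five and six by hand

**Order 4.** The graph is a chord $xy$ and two vertices $u,v$ adjacent to both ends. The five unordered pairs that contain $u$ or $v$ contribute at most $10$ by (3), and $\{x,y\}$ contributes at most $\deg x=3$. So the sum is at most $13$. The orientation $x\to y$, $x\to u\to y$, $y\to v\to x$ is strong and has $\kappa(x,y)\ge2$, so its sum is at least $13$. Thus $\bar\kappa_{\max}=\frac{13}{12}$.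

**Order 5.** Up to isomorphism there is one graph: a path $u,a,b,w$ and a hub $h$ adjacent to all of it. The degree-$2$ vertices are $u,w$, and $\deg a=\deg b=3$. The seven unordered pairs containing $u$ or $w$ contribute at most $14$; each of the three pairs inside $\{h,a,b\}$ contains $a$ or $b$ and contributes at most $3$. So the sum is at most $23$. Now orient
$$a\to h,\quad b\to a,\quad b\to h,\quad h\to w\to b,\quad h\to u\to a .$$
This is strong ($h\to w\to b\to a\to h$ and $h\to u\to a$), and
$(b,h)$ has the paths $b\to h$ and $b\to a\to h$; $(b,a)$ has $b\to a$ and $b\to h\to u\to a$; $(h,a)$ has $h\to u\to a$ and $h\to w\to b\to a$. The sum is at least $23$, so $\bar\kappa_{\max}=\frac{23}{20}$.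

**One graph of order 6.** Take a triangle $abc$ and place on each of its edges a vertex of degree $2$, say $e_{ab},e_{bc},e_{ca}$. The twelve pairs containing a degree-$2$ vertex contribute at most $24$, the three pairs in $\{a,b,c\}$ at most $4$ each, so the sum is at most $36$. Orient $a\to b\to e_{ab}\to a$, $b\to c\to e_{bc}\to b$, $c\to a\to e_{ca}\to c$. This is strong. The pair $(a,b)$ has the paths $a\to b$ and $a\to e_{ca}\to c\to e_{bc}\to b$, and $(b,a)$ has $b\to e_{ab}\to a$ and $b\to c\to a$. By rotation all six pairs in the triangle have $\kappa\ge2$, so the sum is at least $36$ and $\bar\kappa_{\max}=\frac{36}{30}=\frac65$.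

In large graphs we cannot list pairs; we need a quadratic number of them at once.

## Directing the Hamiltonian cycle: two fans that disagree

The outer cycle is Hamiltonian, so there is an obvious start: direct it cyclically. The orientation is then strong whatever we do with the chords, and the chords may be directed to create second paths. Can we get property (ii) on a piece in this way?

Not in general. Let $xyz$ be the triangle on the root edge of $P$. Let the part of $P$ on $xz$ be a fan centered at $x$: its outer path is $x,v_m,v_{m-1},\dots,v_1,z$ with $m\ge2$, and $x$ is adjacent to every $v_k$ and to $z$. Let the part on $zy$ be a fan of the same kind centered at $y$. Suppose the outer path from $x$ to $y$ through $z$ is directed one way.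

If it runs from $x$ to $y$, it contains $v_1\to z$. A path from $y$ to some $v_k$ that avoids $x$ must enter the set $\{v_1,\dots,v_m\}$ from $z$, since $x$ and $z$ are its only outside neighbors. But the only neighbor of $z$ in this set is $v_1$, and the arc goes the wrong way. So (ii) fails for every one of $v_1,\dots,v_{m-1}$, all of which have degree $3$, however the chords are directed. If the outer path runs from $y$ to $x$, the same argument with $x$ and $y$ exchanged shows that (ii) fails throughout the other fan.

The two parts need opposite directions on the outer path. The repair is to give up the directed Hamiltonian cycle and ask only that each part be strong. That is a property that survives gluing two parts at one vertex, and it still lets us route from $y$ to $z$ inside one part before entering the other.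

## Every rooted triangulated polygon has a sink orientation

**Lemma 1.** Let $P$ be a maximal outerplanar graph of order at least $3$ with an outer edge $xy$ as root. Then $P$ has a sink orientation, that is, an orientation satisfying (i) and (ii).

*Proof.* We use induction on $|P|$, splitting $P$ at the third vertex of the triangle on the root edge.

**Base.** If $|P|=3$, take a cyclic triangle. It is strong, and (ii) is vacuous because the non-root vertex has degree $2$.

**Splitting.** Let $|P|\ge4$ and let $xyz$ be the triangle containing $xy$. Then $P$ is the union of the edge $xy$, a part $P_1$ on $xz$ and a part $P_2$ on $zy$. Each part is a single edge or a piece of order at least $3$, they are not both single edges, and $P_1\cap P_2=\{z\}$. A non-root vertex of $P$ other than $z$ is a non-root vertex of exactly one part and has the same degree there.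

**Both parts have order at least 3.** Orient $P_1$ (root $xz$) and $P_2$ (root $zy$) by induction, and orient $xy$ arbitrarily. Two strong digraphs sharing $z$ have a strong union, so (i) holds. For (ii):

* $v=z$. Take a path $x\leadsto z$ in $P_1$ and a path $y\leadsto z$ in $P_2$. The parts meet only in $z$.
* $v$ is a non-root vertex of $P_1$ of degree at least $3$. In $P_1$ there are paths $x\leadsto v$ and $z\leadsto v$ sharing only $v$. Precede the second by a path $y\leadsto z$ in $P_2$. Since $P_2$ meets $P_1$ only in $z$, and $z$ is not on the first path, the paths $x\leadsto v$ and $y\leadsto z\leadsto v$ share only $v$.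
* $v$ is a non-root vertex of $P_2$ of degree at least $3$. Symmetrically, take $z\leadsto v$ and $y\leadsto v$ in $P_2$ sharing only $v$, and precede the first by $x\leadsto z$ in $P_1$.

**Exactly one part has order at least 3.** The conditions (i), (ii) are symmetric in $x$ and $y$, so we may assume it is $P_1$; then $P_2$ is the edge $zy$. Orient $P_1$ by induction and put $x\to y$, $y\to z$. Since $P_1$ is strong and $x\to y\to z$, the result is strong. For (ii):

* $v=z$. Take $x\leadsto z$ in $P_1$ and the arc $y\to z$.
* $v$ is a non-root vertex of $P_1$ of degree at least $3$. Take $x\leadsto v$ and $z\leadsto v$ in $P_1$ sharing only $v$, and precede the second by $y\to z$. $\square$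

On the two fans of the previous section, this recursion directs each part separately.

## Gluing a source to a sink across a chord

**Lemma 2 (chord).** If $xy$ is a chord of $G$ whose sides have weights $r$ and $s$, then $G$ has a strong orientation with at least $(s+1)(r+2)-1$ ordered pairs of connectivity at least $2$.

*Proof.* **The orientation.** Let $P$ and $P'$ be the pieces on the sides of weights $r$ and $s$. Take a sink orientation $D_P$ of $P$ and a source orientation $D_{P'}$ of $P'$; both exist by Lemma 1. If they disagree on the edge $xy$, orient it as in $D_P$. Name the ends so that $x\to y$ in $D_P$, and call the result $D$. So $D$ contains all of $D_P$, but possibly only $D_{P'}$ without its root arc.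

**$D$ is strong.** This needs a check because the root arc of $D_{P'}$ may have been reversed. The subdigraph $D_P$ is intact and strong. Let $u$ be a non-root vertex of $P'$. In the strong digraph $D_{P'}$, $u$ reaches $\{x,y\}$; stopping at the first vertex of $\{x,y\}$, we do not use the edge $xy$. Similarly $u$ is reachable from $\{x,y\}$ without using the edge $xy$. As $x$ and $y$ reach each other in $D_P$, $D$ is strong.

**Counting pairs.** Let $R$ and $S$ be the sets of non-root vertices of degree at least $3$ in $P$ and $P'$, so $|R|=r$ and $|S|=s$. Let $u\in S$ and $v\in R$. All paths $u\leadsto x$, $u\leadsto y$ below are a pair in $P'$ sharing only $u$, and all paths $x\leadsto v$, $y\leadsto v$ are a pair in $P$ sharing only $v$; none of them uses the edge $xy$, so they survive in $D$. The following pairs have connectivity at least $2$.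

* $(u,v)$: the paths $u\leadsto x\leadsto v$ and $u\leadsto y\leadsto v$.
* $(u,x)$: the path $u\leadsto x$, and $u\leadsto y$ followed by a path $y\leadsto x$ in $D_P$.
* $(u,y)$: the path $u\leadsto y$, and $u\leadsto x\to y$.
* $(x,v)$: the path $x\leadsto v$, and $x\to y\leadsto v$.
* One of $(x,y)$ and $(y,x)$. If $D_{P'}$ also has $x\to y$, then each of $D_P$ and $D_{P'}$, being strong, contains a path $y\leadsto x$. Such a path cannot use the edge $xy$, so it has a nonempty interior on its own side, and $\kappa_D(y,x)\ge2$. If $D_{P'}$ has $y\to x$, then it contains a path $x\leadsto y$ through non-root vertices of $P'$; together with the arc $x\to y$ of $D$ this gives $\kappa_D(x,y)\ge2$.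

The total is $rs+s+s+r+1=(s+1)(r+2)-1$. $\square$

On the graph of order $5$, the chord $ha$ has sides of weights $0$ and $1$. With $r=0$, $s=1$ the lemma gives $3$ pairs, which by the computation above is optimal.

## Gluing three pieces around a triangle

If a triangle $abc$ carries three pieces of equal weight, no chord need be balanced. We can then glue along all three edges of the triangle at once, one source against two sinks. This is cleaner than Lemma 2, because every edge of the triangle belongs to just one piece and no arc is ever reversed.

**Lemma 3 (triangle).** Let $abc$ be a triangle of $G$ all of whose edges are chords, and let $w_1,w_2,w_3$ be the weights of the sides of its edges not containing the triangle. For $s=w_1$ and $r=w_2+w_3$, $G$ has a strong orientation with at least $(s+3)(r+3)-3$ ordered pairs of connectivity at least $2$.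

*Proof.* **The orientation.** Let $P_{ab},P_{bc},P_{ca}$ be the three pieces. They cover $G$, and any two of them share just one vertex of the triangle. Rename $a,b,c$ so that $P_{ab}$ is the piece whose non-root side has weight $w_1$. Give $P_{ab}$ a source orientation and the other two pieces sink orientations. Each piece is strong and they are linked through $a,b,c$, so $D$ is strong; and each piece contains paths in both directions between the ends of its root edge.

**Counting pairs.** Let $S$ be the set of non-root vertices of degree at least $3$ of $P_{ab}$, and $R$ the set of those of the other two pieces. Let $u\in S$ and $v\in R$. Exchanging $a$ and $b$ if necessary, let $v$ lie in $P_{bc}$. Paths in different pieces meet at most in a vertex of the triangle, so the following paths are internally disjoint.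

* $(u,v)$: $u\leadsto b\leadsto v$, and $u\leadsto a\leadsto c\leadsto v$ with the middle part in $P_{ca}$.
* $(u,c)$: $u\leadsto a\leadsto c$ through $P_{ca}$, and $u\leadsto b\leadsto c$ through $P_{bc}$.
* $(u,a)$: $u\leadsto a$, and $u\leadsto b\leadsto c\leadsto a$ through $P_{bc},P_{ca}$.
* $(u,b)$: $u\leadsto b$, and $u\leadsto a\leadsto c\leadsto b$ through $P_{ca},P_{bc}$.
* $(a,v)$: $a\leadsto b\leadsto v$ through $P_{ab}$, and $a\leadsto c\leadsto v$ through $P_{ca}$.
* $(b,v)$: $b\leadsto v$, and $b\leadsto a\leadsto c\leadsto v$ through $P_{ab},P_{ca}$.
* $(c,v)$: $c\leadsto v$, and $c\leadsto a\leadsto b\leadsto v$ through $P_{ca},P_{ab}$.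
* $(a,b)$: $a\leadsto b$ in $P_{ab}$, and $a\leadsto c\leadsto b$ through $P_{ca},P_{bc}$. The other five ordered pairs in the triangle are handled in the same way: go directly through one piece, and around through the other two.

The total is $rs+3s+3r+6=(s+3)(r+3)-3$. $\square$

On the graph of order $6$ above, $r=s=0$ and Lemma 3 gives all six pairs of the triangle; Lemma 2, with weights $0$ and $1$, gives at most three.

## A balanced triangle in the dual tree, and the proof of Theorem 1

**Step 1: choose the triangle.** We want a triangle no chord of which has a heavy far side. Direct each edge of the dual tree, that is, each chord, toward the side of larger weight, breaking ties arbitrarily. A finite directed tree has a node with no outgoing edge: follow arcs as long as possible; since each edge has one direction and there are no cycles, no node repeats, so the walk stops. Let $T=abc$ be such a triangle. For each chord $e$ of $T$, the side of $e$ not containing $T$ has weight $w_e$ at most that of the other side, and the two weights add to $N-2$. So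
$$w_e\le\frac{N-2}2\qquad\text{for every chord } e \text{ of } T. \tag{4}$$
Since $n\ge4$, there are at least two triangles and $T$ has at least one chord. We show that in every case some orientation is strong with at least $\frac{2N^2}9$ ordered pairs of connectivity at least $2$.

**Step 2, Case A: all three edges of $T$ are chords.** Then $a,b,c$ have degree at least $3$, so $w_1+w_2+w_3=N-3$ and $N\ge3$. Let $w_1$ be the largest weight. With (4),
$$\frac{N-3}3\le w_1\le\frac{N-2}2 .$$
Since $w_2+w_3+3=N-w_1$, Lemma 3 gives at least $h(w_1)$ pairs, where $h(s)=(s+3)(N-s)-3$. As $h$ is concave, $h(w_1)$ is at least the smaller of the two end values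
$$h\!\left(\tfrac{N-3}{3}\right)=\left(\tfrac N3+2\right)\left(\tfrac{2N}3+1\right)-3=\tfrac{2N^2}9+\tfrac{5N}3-1,$$
$$h\!\left(\tfrac{N-2}{2}\right)=\left(\tfrac N2+2\right)\left(\tfrac N2+1\right)-3=\tfrac{N^2}4+\tfrac{3N}2-1,$$
and both exceed $\frac{2N^2}9$ because $N\ge3$.

**Step 3, Case B: exactly two edges of $T$ are chords.** Here one chord turns out to be balanced. Each vertex of $T$ is an end of a chord, so all three have degree at least $3$ and $w_1+w_2=N-3$. With $w_1\ge w_2$ and (4), $\frac{N-3}2\le w_1\le\frac{N-2}2$. This interval has length $\frac12$ and its ends are consecutive half-integers, so it contains exactly one integer, and $w_1=\lfloor\frac{N-2}2\rfloor$. So the corresponding chord has sides of weights $\lfloor\frac{N-2}2\rfloor$ and $\lceil\frac{N-2}2\rceil$.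

**Step 4, Case C: exactly one edge of $T$ is a chord.** The side of it containing $T$ is a single vertex of degree $2$, of weight $0$. The other side weighs at most as much, so it also has weight $0$, and $N=2$. Again the sides have weights $\lfloor\frac{N-2}2\rfloor$ and $\lceil\frac{N-2}2\rceil$.

**Step 5: count pairs in Cases B and C.** Apply Lemma 2 to the balanced chord with $r=\lfloor\frac{N-2}2\rfloor$, $s=\lceil\frac{N-2}2\rceil$. If $N$ is even, $r=s=\frac{N-2}2$ and the number of pairs is at least $\frac N2\left(\frac N2+1\right)-1=\frac{N(N+2)}4-1$. If $N$ is odd, $r=\frac{N-3}2$, $s=\frac{N-1}2$ and it is at least $\frac{(N+1)^2}4-1$. In both cases it is at least $\frac{N^2+2N-4}4$. This is at least $\frac{2N^2}9$ if and only if $N^2+18N-36\ge0$, which holds for $N\ge2$.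

**Step 6: conclude.** In all cases (2) gives an orientation $D$ with $\sum\kappa_D\ge n(n-1)+\frac{2N^2}9$. Dividing by $n(n-1)$ gives the first inequality of Theorem 1. With $N\ge\frac n2$ from (1),
$$\frac{2N^2}{9n(n-1)}\ge\frac{n}{18(n-1)}>\frac1{18},$$
which gives the other two. This proves the conjecture, with strict inequality. $\blacksquare$

**Remark.** Lemma 3 gives the larger count in Case A, but Lemma 2 alone would also reach $\frac{2N^2}9$ there. Apply it to the chord of far weight $w_1$ with $s=w_1$ and $r=N-2-w_1$: it gives $g(w_1)$ pairs with $g(s)=(s+1)(N-s)-1$, again concave, and
$$g\!\left(\tfrac{N-3}3\right)=\tfrac{2N^2}9+\tfrac N3-1,\qquad g\!\left(\tfrac{N-2}2\right)=\tfrac{N^2}4+\tfrac N2-1,$$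
both at least $\frac{2N^2}9$ for $N\ge3$. The leading term is the same for both lemmas, since one source facing two sinks yields the product $w_1(w_2+w_3)$ and nothing between the two sinks.

## An outer edge lets two paths through in one direction only

To show that the constant cannot be improved, we need an obstruction: a place in the graph where, whatever the orientation, double connections pass only one way. An outer edge next to a chord provides it.

**Lemma 4.** Let $abc$ be a triangle of $G$ with $ab$ an outer edge and $bc$ a chord. Let $B$ be the side of $bc$ not containing $a$, let $u\in B$ and $v\notin B\cup\{b,c\}$, and let $D$ be an orientation of $G$. If $\kappa_D(u,v)\ge2$, then $D$ has the arc $b\to a$. If $\kappa_D(v,u)\ge2$, then $D$ has the arc $a\to b$.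

*Proof.* **The neighbors of $b$.** We first check that the only neighbor of $b$ outside $B\cup\{c\}$ is $a$. Since $ab$ is an outer edge, $a$ comes next to $b$ on the outer cycle. Any other neighbor $a'$ of $b$ on the side of $bc$ containing $a$ would lie strictly between $a$ and $c$ on that arc, so the outer cycle would pass $b,a,a',c$ in this order and $ba'$ would cross $ac$.

**The path through $b$.** Let $\kappa_D(u,v)\ge2$. The set $\{b,c\}$ separates $u$ from $v$, so each of two internally disjoint $u$–$v$ paths passes through $b$ or $c$, and one of them passes through $b$ and avoids $c$. Consider the last vertex of this path in $B\cup\{b\}$. The next vertex is outside $B\cup\{b\}$ and is not $c$, so it is outside $B\cup\{b,c\}$. Vertices of $B$ have all their neighbors in $B\cup\{b,c\}$, so the last vertex is $b$, and the next vertex is a neighbor of $b$ outside $B\cup\{c\}$, that is, $a$. So $b\to a$.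

The second statement follows by reversing all arcs. $\square$

So in any given orientation, such a triangle makes $B$ either possible only as a set of starting points, or possible only as a set of end points, of doubly connected pairs across $bc$.

## Cells, branches and ears

We now build graphs in which this obstruction acts at two levels. Three *branches* hang on a central triangle, and each branch is gated by an outer edge. If that were all, many pairs inside one branch could still have high connectivity. So each branch is cut into many *cells*, each gated again, so that pairs inside a single cell are negligible in number. Finally *ears* (new vertices adjacent to both ends of an outer edge) adjust the proportion of degree-$2$ vertices.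

**Construction.** Let $d\ge2$, $w\ge1$ and $1\le e\le w+1$. Start with a triangle $c_1c_2c_3$, indices $i$ modulo $3$. For each $i$:

* Add a vertex $b_i$ adjacent to $c_i$ and $c_{i+1}$.
* On $b_ic_{i+1}$, outside, place a polygon with vertices $q_{i,0}=b_i,\ q_{i,1},\dots,q_{i,d}=c_{i+1}$ having $b_ic_{i+1}$ as a side, triangulated arbitrarily.
* For each $j=1,\dots,d$ add a vertex $p_{ij}$ adjacent to $q_{i,j-1}$ and $q_{i,j}$.
* On the edge $p_{ij}q_{i,j}$, outside, place the polygon $q_{i,j},\,y_0=p_{ij},\,y_1,\dots,y_w$ triangulated by all edges $q_{i,j}y_k$. Add an ear on the edge $y_wq_{i,j}$ and on $e-1$ of the $w$ edges $y_{k-1}y_k$, $1\le k\le w$.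

The set $W_{ij}=\{y_1,\dots,y_w\}$ is the *core* of cell $(i,j)$. The result $G$ is maximal outerplanar. Nothing is placed on $c_ib_i$ or on $p_{ij}q_{i,j-1}$, so these are outer edges, while $b_ic_{i+1}$ and $p_{ij}q_{i,j}$ are chords.

**Degrees and counts.** We check that the degree-$2$ vertices are exactly the ears. A core vertex $y_k$ with $k<w$ is adjacent to $y_{k-1},y_{k+1},q_{i,j}$, and $y_w$ is adjacent to $y_{w-1},q_{i,j}$ and an ear. The vertex $p_{ij}$ is adjacent to $q_{i,j-1},q_{i,j},y_1$. The vertex $b_i$ is adjacent to $c_i,c_{i+1},q_{i,1}$, which are distinct as $d\ge2$. For $1\le j\le d-1$, $q_{i,j}$ is adjacent to $q_{i,j-1},q_{i,j+1},p_{ij}$. Each $c_i$ is adjacent to the other two $c$'s and to $b_i$. So all these have degree at least $3$. Call the $c_i$, $b_i$, $p_{ij}$ and $q_{i,j}$ *auxiliary*; there are $3+3+3d+3(d-1)=6d+3$ of them. With $3d$ cells, each having $w$ core vertices and $e$ ears,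
$$\ell=3de,\qquad n=3d(w+e)+6d+3. \tag{5}$$

## Proof of Theorem 2

Let $D$ be any orientation of a graph $G$ from the construction.

**Step 1: translate Lemma 4 into in and out.** Call cell $(i,j)$ *out* if $p_{ij}\to q_{i,j-1}$ and *in* otherwise. Call branch $i$ *out* if $b_i\to c_i$ and *in* otherwise. Apply Lemma 4 to the triangles
$$(a,b,c)=(q_{i,j-1},\,p_{ij},\,q_{i,j})\qquad\text{and}\qquad(a,b,c)=(c_i,\,b_i,\,c_{i+1}).$$
In the first, $B$ consists of the core and the ears of cell $(i,j)$; in the second, $B$ contains all cores of branch $i$ and none of another branch. So if $u\in W_{ij}$, $v\in W_{i'j'}$ with $(i,j)\ne(i',j')$ and $\kappa_D(u,v)\ge2$, then cell $(i,j)$ is out and cell $(i',j')$ is in; and if $i\ne i'$, then also branch $i$ is out and branch $i'$ is in.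

**Step 2: bound the number $M$ of such ordered pairs $(u,v)$.** Let $f_id$ be the number of out cells in branch $i$, so $0\le f_i\le1$. Counting ordered pairs of cells allowed by Step 1, each with $w^2$ pairs $(u,v)$, we get $M\le w^2d^2F$ with
$$F=\sum_i f_i(1-f_i)+\sum_{\substack{i\ne i'\\ i\text{ out},\ i'\text{ in}}}f_i(1-f_{i'}),$$
where "out" and "in" in the second sum refer to branches. We claim $F\le2$.

* If all branches are out or all are in, $F=\sum_if_i(1-f_i)\le\frac34$.
* If exactly one branch is out, say branch $1$, then
$$F=f_1(1-f_1)+\sum_{i=2,3}\bigl[f_1(1-f_i)+f_i(1-f_i)\bigr]=f_1(1-f_1)+\sum_{i=2,3}(f_1+f_i)(1-f_i).$$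
The two factors $f_1+f_i$ and $1-f_i$ have sum $1+f_1$, so by AM–GM their product is at most $\frac{(1+f_1)^2}4$. Hence
$$F\le\frac{(1+f_1)^2}2+f_1-f_1^2=\frac12+2f_1-\frac{f_1^2}2\le2,$$
because the last expression is increasing on $[0,1]$ (its derivative is $2-f_1$) and equals $2$ at $f_1=1$.
* If exactly two branches are out, reverse all arcs. This exchanges out and in, replaces each $f_i$ by $1-f_i$, and leaves $F$ unchanged. Exactly one branch is now out, so $F\le2$.

Hence $M\le2w^2d^2$.

**Step 3: bound all other contributions.** We split the ordered pairs of distinct vertices into three classes.

*Pairs containing an ear $z$.* By (3), $\kappa_D(z,v)+\kappa_D(v,z)\le\deg z=2$ for every $v$. These pairs contribute at most $1$ per ordered pair on average.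

*Pairs of core vertices $u,v$ in different cells.* They are nonadjacent and separated by the pair $\{p_{ij},q_{i,j}\}$ of the cell of $u$, so $\kappa_D(u,v)\le2$, with value $2$ for at most $M$ ordered pairs. Together these pairs contribute at most their number plus $M$.

*The remaining ordered pairs:* no ear is involved, and either both vertices are in the same core or at least one is auxiliary. We show $\kappa_D(u,v)\le3$; this in fact holds for any two vertices of $G$. If $u,v$ are nonadjacent, the diagonal $uv$ of the polygon is not in the triangulation, so it crosses some chord; the ends of that chord separate $u$ from $v$, and $\kappa_D(u,v)\le2$. If $uv$ is an edge, every $u$–$v$ path other than the edge itself has nonempty interior, and this lies on one side of $uv$, since no edge joins the two sides. Let $t$ be the third vertex of the triangle on that side. The path must contain $t$. Indeed, $ut$ and $tv$ are edges, so on that side the vertices strictly between $u$ and $t$ have neighbors only among themselves and $u,t$, and those strictly between $t$ and $v$ only among themselves and $t,v$. A path from $u$ that avoids $t$ must therefore enter the first of these sets, and cannot leave it toward $v$. So there is at most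 one path from the edge $uv$ and at most one through each of the at most two vertices $t$, which gives at most $1+2=3$ internally disjoint paths.

Let $E$ be the number of these remaining ordered pairs. There are $3d$ cores of size $w$, and $3dw+6d+3$ vertices that are not ears, of which $6d+3$ are auxiliary. So
$$E\le3dw^2+2(6d+3)(3dw+6d+3). \tag{6}$$

**Step 4: add up.** The third class contributes at most its number plus $2E$. So $\sum\kappa_D\le n(n-1)+M+2E\le n(n-1)+2d^2w^2+2E$ for every orientation $D$, that is,
$$\bar\kappa_{\max}(G)\le1+\frac{2d^2w^2+2E}{n(n-1)}. \tag{7}$$

**Step 5: choose the parameters and pass to the limit.** Given $\lambda\in[0,\frac12]$, take $w=d\to\infty$ and $e=\max\{1,\lfloor\frac{\lambda}{1-\lambda}w\rfloor\}$. Since $\frac\lambda{1-\lambda}\le1$, we have $e\le w$, so the construction applies. Also $e/w\to\frac\lambda{1-\lambda}$, so by (5)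
$$n\sim3d^2\left(1+\frac\lambda{1-\lambda}\right)=\frac{3d^2}{1-\lambda},\qquad \frac\ell n\to\frac{\lambda}{1-\lambda}\,(1-\lambda)=\lambda .$$
By (6), $E=O(d^3)=o(n^2)$. So (7) gives
$$\limsup\bar\kappa_{\max}(G)\le1+\lim\frac{2d^4(1-\lambda)^2}{9d^4}=1+\tfrac29(1-\lambda)^2 .$$
In the other direction, Theorem 1 gives
$$\bar\kappa_{\max}(G)\ge1+\tfrac29\left(1-\tfrac\ell n\right)^2\frac n{n-1}\ \longrightarrow\ 1+\tfrac29(1-\lambda)^2 .$$
So $\bar\kappa_{\max}(G)\to1+\frac29(1-\lambda)^2$. By (1) a limiting proportion of degree-$2$ vertices always lies in $[0,\frac12]$, so the first bound of Theorem 1 is asymptotically sharp for every possible one.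

**Step 6: the infimum.** For $\lambda=\frac12$ the limit is $1+\frac29\cdot\frac14=\frac{19}{18}$. Theorem 1 says that $\bar\kappa_{\max}(G)>\frac{19}{18}$ for every maximal outerplanar graph of order at least $4$. Hence $\inf_G\bar\kappa_{\max}(G)=\frac{19}{18}$, and it is not attained. $\blacksquare$
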